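\title{Deleting a cut vertex of degree two can change discrete cubical homology}

\begin{abstract}
Let $v$ be a vertex of degree two in a graph $G$, and suppose that every path between the two neighbors of $v$ passes through $v$. A conjecture posed by Kapulkin and Kershaw predicts that deleting $v$ does not change the discrete cubical homology of $G$ in positive degrees. We show that the conjecture is false over every nonzero coefficient ring: in each degree $n\ge 16$ there is an explicit finite counterexample. The same construction applies to two graphs joined by a path of any length, including length zero. We also show that the homology of $G-v$ is always a direct summand of that of $G$ in positive degrees, and that the conjecture holds in degrees $1\le n\le 4$.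
\end{abstract}

\section{Introduction}

\subsection*{Discrete cubical homology}
Graphs are simple and undirected. We write $u\sim u'$ for adjacent vertices and $N(u)=\{u\}\cup\{u':u'\sim u\}$ for the closed neighborhood. A \emph{graph map} $\varphi\colon X\to Y$ is a function on vertices such that $u\sim u'$ implies $\varphi(u')\in N(\varphi(u))$: an edge goes to an edge or to a vertex. Graph maps do not increase distances. Let $[n]=\{1,\dots,n\}$, and let $Q^n$ be the hypercube graph on $\{0,1\}^n$, in which two vertices are adjacent when they differ in exactly one coordinate.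

A \emph{singular $n$-cube} in $G$ is a graph map $f\colon Q^n\to G$. Its faces are the $(n-1)$-cubes
\[
f_{i,\epsilon}(w_1,\dots,w_{n-1})=f(w_1,\dots,w_{i-1},\epsilon,w_i,\dots,w_{n-1}),\qquad i\in[n],\ \epsilon\in\{0,1\},
\]
and $f$ is \emph{degenerate} if $f_{i,0}=f_{i,1}$ for some $i$, that is, if $f$ does not depend on one of its coordinates. Let $R$ be a commutative ring with unity. The module $C_n(G;R)$ is the free $R$-module on all singular $n$-cubes modulo the span of the degenerate ones; it is free on the nondegenerate cubes. The differential is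
\[
\partial f=\sum_{i=1}^n(-1)^i\,(f_{i,1}-f_{i,0}),
\]
and the homology of this complex is the \emph{discrete cubical homology} $\mathcal H_n(G;R)$. We drop $R$ from the notation when it is fixed.

A $0$-cube is a vertex and a nondegenerate $1$-cube is an oriented edge, whose boundary is the difference of its ends; so $\mathcal H_0(G;R)$ is free on the connected components of $G$. In higher degrees the theory detects only those holes that are too large to be spanned by cubes. The $4$-cycle is filled by the identity map of $Q^2$, while the $6$-cycle has nonzero $\mathcal H_1$ for $R\ne0$ (Section~\ref{sec:toy}).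

\subsection*{The question}
Let $v$ be a vertex of degree $2$ with neighbors $x\neq y$, suppose that no path from $x$ to $y$ avoids $v$, and let $G'$ be the subgraph induced on the vertices other than $v$. The following conjecture comes from \cite{KK}.

\begin{quote}
\textbf{Conjecture.} $\mathcal H_0(G;R)\oplus R\cong\mathcal H_0(G';R)$, and $\mathcal H_n(G;R)\cong\mathcal H_n(G';R)$ for all $n\ge1$, as $R$-modules.
\end{quote}

It is convenient to describe $G$ by its two sides. For disjoint graphs $A\ni x$ and $B\ni y$ and an integer $L\ge0$, let $A\vee_LB$ be the graph obtained from $A\sqcup B$ by joining $x$ to $y$ with a new path $x=v_0,v_1,\dots,v_L=y$, the \emph{bridge}; for $L=0$ the vertices $x$ and $y$ are identified. The graphs in the conjecture are exactly the graphs $A\vee_2B$, with $v=v_1$ and $G'=A\sqcup B$: take for $A$ the component of $G'$ that contains $x$, and for $B$ the rest of $G'$. The image of a cube is connected, so $\mathcal H_n(G')=\mathcal H_n(A)\oplus\mathcal H_n(B)$, and the conjecture says that homology in positive degrees is additive across a bridge of length $2$.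

There is good reason to expect this. Two spaces joined by an arc have additive singular homology in positive degrees, by the Mayer--Vietoris sequence. The statements of the conjecture in degrees $0$ and $1$ are known; the one in degree $0$ holds because deleting $v$ splits one component into two. If $A$ and $B$ are single vertices, then $G$ is a path and both sides vanish for $n\ge1$. A positive answer would also be useful, since it would reduce a computation on $G$ to two smaller ones.

There is also a reason for doubt. The Mayer--Vietoris sequence is proved by subdividing singular simplices until each lies on one side. A singular cube in a graph cannot be subdivided, and $Q^n$ has diameter $n$, so a cube of high dimension can reach deep into $A$ and deep into $B$ at once.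

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $n\ge16$ and $R\ne0$. There is a finite graph $G$ with a vertex $v$ of degree $2$, whose neighbors are joined by no path avoiding $v$, such that
$\mathcal H_n(G;R)\cong\mathcal H_n(G';R)\oplus R\oplus E'$ for some $R$-module $E'$, and $\mathcal H_n(G;R)\not\cong\mathcal H_n(G';R)$.
\end{theorem}

This is the case $L=2$ of the next theorem.

\begin{theorem}\label{thm:bridge}
Let $L\ge0$, $n\ge2(L+6)$ and $R\neq0$. There are finite graphs $A\ni x$ and $B\ni y$ such that
$\mathcal H_n(A\vee_LB;R)\cong\mathcal H_n(A;R)\oplus\mathcal H_n(B;R)\oplus R\oplus E'$ for some $R$-module $E'$, and this module is not isomorphic to $\mathcal H_n(A;R)\oplus\mathcal H_n(B;R)$.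
\end{theorem}

The graphs are explicit and do not depend on $R$; for $n=16$ and $L=2$, both $A$ and $B$ have $130$ vertices. The hypothesis $R\ne0$ is needed only because all modules over the zero ring vanish. In low degrees the expected answer is correct.

\begin{theorem}\label{thm:low}
In the setting of the conjecture, for every $G$ and $R$, the map $\mathcal H_n(G';R)\to\mathcal H_n(G;R)$ induced by the inclusion is split injective for all $n\ge1$, and it is an isomorphism for $1\le n\le4$.
\end{theorem}

The degrees $5\le n\le15$ are not settled here.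

\subsection*{Outline}
Let $n=p+q$. We choose graphs $A$ and $B$ that carry cocycles of degrees $p$ and $q$, each concentrated around one vertex, and we pull the cross product of these cocycles back to $A\vee_LB$ along the two retractions onto $A$ and $B$. The resulting $n$-cocycle $\Lambda$ vanishes on chains that lie in $A$ or in $B$, and the task is to find a cycle on which it takes the value $1$. For a wedge of spheres $S^p\vee S^q$ with $p,q\ge1$ no such cycle exists, since the homology in degree $p+q$ vanishes. Section~\ref{sec:toy} shows on a single square how graphs escape this obstruction. Section~\ref{sec:tools} contains the tools, Section~\ref{sec:Dp} the graphs and their cocycles, Section~\ref{sec:bridge} the cycle, and Section~\ref{sec:cancel} the algebra that excludes an abstract isomorphism. Section~\ref{sec:low} proves Theorem~\ref{thm:low} and depends only on Section~\ref{sec:tools}.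

\section{Homotopies, retractions and cross products}\label{sec:tools}

A graph map $\varphi\colon X\to Y$ induces a chain map $\varphi_\#f=\varphi f$ and a map $\varphi_*$ on homology. A constant cube of dimension at least $1$ is degenerate, so a constant map induces $0$ in positive degrees, and a point has $\mathcal H_n=0$ for $n\ge1$. A \emph{$p$-cocycle} on $X$ is an $R$-linear map $C_p(X)\to R$ that vanishes on boundaries.

Both products of graphs that we use have vertex set $X_V\times Y_V$. In the \emph{box product} $X\mathbin{\square}Y$, an edge changes one coordinate along an edge and fixes the other; for example $Q^{p+q}=Q^p\mathbin{\square}Q^q$. In the \emph{strong product} $X\boxtimes Y$, distinct vertices $(u,t)$ and $(u',t')$ are adjacent when $u'\in N(u)$ and $t'\in N(t)$. Thus a graph map into $X\boxtimes Y$ is exactly a pair of graph maps into $X$ and $Y$.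

\subsection*{Homotopy}
For graph maps $\varphi,\varphi'\colon X\to Y$ write $\varphi\simeq\varphi'$ if $\varphi'(u)\in N(\varphi(u))$ for all $u$.

\begin{lemma}\label{lem:homotopy}
If $\varphi\simeq\varphi'$, then $\varphi_*=\varphi'_*$. In particular, a cocycle on $Y$ takes the same value on $\varphi_\#z$ and $\varphi'_\#z$ for every cycle $z$ on $X$.
\end{lemma}

\begin{proof}
For $\sigma\colon Q^n\to X$ define $h\sigma\colon Q^{n+1}\to Y$ by $h\sigma(0,w)=\varphi\sigma(w)$ and $h\sigma(1,w)=\varphi'\sigma(w)$. This is a graph map because $\varphi\simeq\varphi'$, and it is degenerate if $\sigma$ is. Its faces are $(h\sigma)_{1,0}=\varphi\sigma$, $(h\sigma)_{1,1}=\varphi'\sigma$ and $(h\sigma)_{i+1,\epsilon}=h(\sigma_{i,\epsilon})$, so $\partial h\sigma=-(\varphi'\sigma-\varphi\sigma)-h\partial\sigma$.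
\end{proof}

\begin{lemma}\label{lem:leaf}
If $u$ is a leaf of $X$, then the inclusion $X-u\to X$ induces isomorphisms on homology. Consequently $\mathcal H_n(T)=0$ for every finite tree $T$ and $n\ge1$.
\end{lemma}

\begin{proof}
Let $r\colon X\to X-u$ send $u$ to its neighbor and fix all other vertices, and let $\iota$ be the inclusion. Then $r$ is a graph map, $r\iota=\mathrm{id}$ and $\iota r\simeq\mathrm{id}$. For a tree, remove leaves until one vertex is left.
\end{proof}

\subsection*{Retractions}
Let $G=A\vee_LB$, with inclusions $\iota_A,\iota_B$. Let $r_A\colon G\to A$ be the identity on $A$ and send every other vertex to $x$, and define $r_B\colon G\to B$ in the same way with $y$. These are graph maps, because an edge that leaves $A$ does so at $x$ and an edge that leaves $B$ does so at $y$.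

\begin{lemma}\label{lem:split}
For $n\ge1$ the map $\iota=(\iota_A)_*+(\iota_B)_*\colon\mathcal H_n(A)\oplus\mathcal H_n(B)\to\mathcal H_n(A\vee_LB)$ is split injective.
\end{lemma}

\begin{proof}
We have $r_A\iota_A=\mathrm{id}$ and $r_B\iota_B=\mathrm{id}$, while $r_A\iota_B$ and $r_B\iota_A$ are constant. Hence $((r_A)_*,(r_B)_*)$ is a left inverse of $\iota$.
\end{proof}

\subsection*{The cross product}
To multiply a cocycle on $X$ by a cocycle on $Y$ we must cut a cube in $X\boxtimes Y$ into a cube in $X$ and a cube in $Y$. For a cube $\varphi\colon Q^n\to X$, a subset $H\subseteq[n]$ and $\epsilon\in\{0,1\}$, let $\varphi|_H^\epsilon$ be the $|H|$-cube obtained by setting the coordinates outside $H$ equal to $\epsilon$ and keeping those in $H$ in their order. For $f=(f_X,f_Y)\colon Q^n\to X\boxtimes Y$ put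
\begin{equation}\label{eq:Delta}
\Delta f=\sum_{H\subseteq[n]}(-1)^{\mathrm{inv}(H)}\;f_X|_H^0\otimes f_Y|_{H^c}^1,\qquad \mathrm{inv}(H)=\#\{(k,k')\in H^c\times H:\ k<k'\},
\end{equation}
where $H^c=[n]\setminus H$. The first factor is read on a \emph{front face} through $(0,\dots,0)$ and the second on the complementary \emph{back face} through $(1,\dots,1)$. These two faces share only one vertex, a fact that the counterexample exploits.

\begin{lemma}\label{lem:Delta}
Formula \eqref{eq:Delta} defines a chain map $\Delta\colon C_*(X\boxtimes Y)\to C_*(X)\otimes C_*(Y)$.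
\end{lemma}

\begin{proof}
Recall that the tensor product of complexes has differential $\partial(\alpha\otimes\beta)=\partial\alpha\otimes\beta+(-1)^{|\alpha|}\alpha\otimes\partial\beta$, that tensor products of chain maps are chain maps, and that $\alpha\otimes\beta\mapsto(-1)^{|\alpha||\beta|}\beta\otimes\alpha$ is a chain isomorphism.

If $f$ does not depend on coordinate $i$, then in each term of \eqref{eq:Delta} the first factor is degenerate when $i\in H$ and the second when $i\in H^c$. So $\Delta$ is well defined.

Let $\mathcal I$ be the complex with basis $\mathsf p_0,\mathsf p_1$ in degree $0$ and $\mathsf e$ in degree $1$, and $\partial\mathsf e=\mathsf p_0-\mathsf p_1$. The basis tensors of $\mathcal I^{\otimes n}$ correspond to the faces of $Q^n$: a factor $\mathsf p_\epsilon$ fixes a coordinate at $\epsilon$ and a factor $\mathsf e$ leaves it free. The boundary of a basis tensor is the sum over $j$ of $(-1)^{j-1}$ times the result of replacing its $j$th factor $\mathsf e$ by $\mathsf p_0-\mathsf p_1$, which agrees with the sign rule for cubes. Hence a cube $\varphi\colon Q^n\to X$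 gives a chain map $\varphi_\flat\colon\mathcal I^{\otimes n}\to C_*(X)$ by restriction to faces.

Define $\delta\colon\mathcal I\to\mathcal I\otimes\mathcal I$ by $\delta\mathsf p_\epsilon=\mathsf p_\epsilon\otimes\mathsf p_\epsilon$ and $\delta\mathsf e=\mathsf e\otimes\mathsf p_1+\mathsf p_0\otimes\mathsf e$. It is a chain map, since
\[
\partial\delta\mathsf e=(\mathsf p_0-\mathsf p_1)\otimes\mathsf p_1+\mathsf p_0\otimes(\mathsf p_0-\mathsf p_1)=\mathsf p_0\otimes\mathsf p_0-\mathsf p_1\otimes\mathsf p_1=\delta\partial\mathsf e .
\]
Let $\delta^{(n)}\colon\mathcal I^{\otimes n}\to\mathcal I^{\otimes n}\otimes\mathcal I^{\otimes n}$ be $\delta^{\otimes n}$ followed by the chain isomorphism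
$\bigotimes_i(\alpha_i\otimes\beta_i)\mapsto(-1)^{\sum_{i<j}|\beta_i||\alpha_j|}\,(\bigotimes_i\alpha_i)\otimes(\bigotimes_i\beta_i)$.
Expand $\delta^{(n)}(\mathsf e^{\otimes n})$ and let $H$ be the set of slots in which $\mathsf e\otimes\mathsf p_1$ is chosen; the sign of that term is $(-1)^{\mathrm{inv}(H)}$, and therefore $\Delta f=(f_{X\flat}\otimes f_{Y\flat})\,\delta^{(n)}(\mathsf e^{\otimes n})$.

Let $\eta_{i,\epsilon}\colon\mathcal I^{\otimes(n-1)}\to\mathcal I^{\otimes n}$ insert $\mathsf p_\epsilon$ in slot $i$. Then $\varphi_\flat\eta_{i,\epsilon}=(\varphi_{i,\epsilon})_\flat$, and $\delta^{(n)}\eta_{i,\epsilon}=(\eta_{i,\epsilon}\otimes\eta_{i,\epsilon})\delta^{(n-1)}$ because $\mathsf p_\epsilon$ has degree $0$ and contributes no sign. As $\partial\mathsf e^{\otimes n}=\sum_i(-1)^i(\eta_{i,1}-\eta_{i,0})\mathsf e^{\otimes(n-1)}$, we get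
\[
\partial\Delta f=(f_{X\flat}\otimes f_{Y\flat})\,\delta^{(n)}\partial\mathsf e^{\otimes n}=\sum_i(-1)^i(\Delta f_{i,1}-\Delta f_{i,0})=\Delta\partial f.\qedhere
\]
\end{proof}

Let $c$ be a $p$-cocycle on $X$ and $c'$ a $q$-cocycle on $Y$. Let $c\otimes c'$ send $\alpha\otimes\beta$ to $c(\alpha)c'(\beta)$ in bidegree $(p,q)$ and vanish in other bidegrees, and put $c\times c'=(c\otimes c')\circ\Delta$ on $C_{p+q}(X\boxtimes Y)$.

\begin{lemma}\label{lem:cross}
The map $c\times c'$ is a $(p+q)$-cocycle on $X\boxtimes Y$. Moreover:
\begin{enumerate}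
\item[(P1)] if $p,q\ge1$ and $f_X$ or $f_Y$ is constant, then $(c\times c')(f)=0$;
\item[(P2)] if $f(w,w')=(\sigma(w),\tau(w'))$ for cubes $\sigma\colon Q^p\to X$ and $\tau\colon Q^q\to Y$, then $(c\times c')(f)=c(\sigma)c'(\tau)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The part of $\partial(\alpha\otimes\beta)$ in bidegree $(p,q)$ is $\partial\alpha\otimes\beta$ or $\pm\alpha\otimes\partial\beta$ or $0$, so $c\otimes c'$ kills boundaries; by Lemma~\ref{lem:Delta} so does $c\times c'$. Only the terms of \eqref{eq:Delta} with $|H|=p$ contribute. In (P1) each of them has a constant factor of positive dimension. In (P2), a set $H\ne[p]$ with $|H|=p$ contains an index greater than $p$, on which $f_X$ does not depend, so the first factor is degenerate; the term $H=[p]$ is $+\sigma\otimes\tau$.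
\end{proof}

\section{A square that steps over the origin}\label{sec:toy}

Let $C_6$ be the cycle on $\mathbb Z/6$ and let $T_n=C_6^{\square n}$ be the discrete torus on $(\mathbb Z/6)^n$, with unit vectors $e_1,\dots,e_n$. Put
\[
z_n=\sum_{u\in(\mathbb Z/6)^n}\sigma_u\in C_n(T_n),\qquad\sigma_u(w)=u+w .
\]
This is a cycle: $(\sigma_u)_{i,1}=(\sigma_{u+e_i})_{i,0}$, so the faces cancel in pairs when we sum over $u$. Under $T_p\mathbin{\square}T_q=T_{p+q}$ we have $\sigma_{(u,u')}(w,w')=(\sigma_u(w),\sigma_{u'}(w'))$.

Let $\kappa\colon\mathbb Z/6\to\{0,1\}\subset\mathbb Z/6$ be given by $\kappa(1)=1$ and $\kappa(t)=0$ for $t\ne1$. The counterexample rests on the following fact.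

\begin{lemma}\label{lem:nosol}
There are no $s,t\in\mathbb Z/6$ with $s=\kappa(t)$ and $t=1-\kappa(s)$.
\end{lemma}

\begin{proof}
Such $s$ and $t$ lie in $\{0,1\}$, where $\kappa$ is the identity. The equations become $s=t$ and $t=1-s$, which fail both for $s=0$ and for $s=1$.
\end{proof}

If $\kappa$ is interpolated linearly on the interval $[0,1]$, the system has the solution $s=t=\frac12$, the center of a unit square. No vertex lies there.

\begin{example}\label{ex:toy}
For a $1$-cube $f$ in $C_6$ let $c(f)=1$ if $(f(0),f(1))=(0,1)$, let $c(f)=-1$ if $(f(0),f(1))=(1,0)$, and let $c(f)=0$ otherwise. For a $2$-cube $f$, the number $-c(\partial f)$ is the signed number of crossings of the edge $\{0,1\}$ by the closed walk $f(00),f(10),f(11),f(01),f(00)$. This walk lifts to a closed walk in $\mathbb Z$, because its total displacement is a multiple of $6$ of absolute value at most $4$; so it crosses each edge equally often in both directions, and $c$ is a cocycle. Since $c(z_1)=1$, we have $\mathcal H_1(C_6;R)\ne0$ for $R\ne0$.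

Consider the maps $\Phi_0,\Phi_1\colon C_6\mathbin{\square}C_6\to C_6\boxtimes C_6$ given by
\[
\Phi_0(s,t)=(s,t),\qquad\Phi_1(s,t)=\bigl(s-\kappa(t),\ t-(1-\kappa(s))\bigr).
\]
An edge of $C_6\mathbin{\square}C_6$ changes each component of $\Phi_1$ by at most $1$, so $\Phi_1$ is a graph map, and $\Phi_0\simeq\Phi_1$. By Lemma~\ref{lem:homotopy} and (P2),
$(c\times c)(\Phi_{1\#}z_2)=(c\times c)(\Phi_{0\#}z_2)=c(z_1)^2=1$.
By Lemma~\ref{lem:nosol}, $\Phi_1$ misses $(0,0)$. Hence the graph $C_6\boxtimes C_6$ with the vertex $(0,0)$ deleted has second homology that surjects onto $R$, although a punctured topological torus retracts by deformation onto a wedge of two circles and has none.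

The square $f=\Phi_1\sigma_{(0,0)}$ shows what happens. Its values are
\[
f(00)=(0,-1),\qquad f(10)=(1,0),\qquad f(11)=(0,1),\qquad f(01)=(-1,0),
\]
a diamond that walks around the origin by diagonal steps. In \eqref{eq:Delta}, the term $H=\{1\}$ reads the first component on the edge $00,10$, where it runs from $0$ to $1$, and the second component on the edge $10,11$, where it also runs from $0$ to $1$; this term contributes $1$. In the term $H=\{2\}$ the first component runs from $0$ to $-1$ and contributes $0$. So $(c\times c)(f)=1$, with the first component leaving $0$ at the vertex $00$ and the second component leaving $0$ at the different vertex $10$.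
\end{example}

Two things separate the example from Theorem~\ref{thm:bridge}. First, $\Phi_1$ misses the origin only by one step, while a map into $A\vee_LB$ must keep the interesting part of $A$ and the interesting part of $B$ a whole bridge apart. Running many copies of Lemma~\ref{lem:nosol} in independent pairs of coordinates makes the gaps add up; this is why the degree must be high. Second, each factor must be replaced by a graph in which everything outside a small ball has been collapsed to a base vertex, and which still carries a cocycle that detects the torus. We construct this graph first.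

\section{The graph $D_p$ and its local degree cocycle}\label{sec:Dp}

\subsection*{The graph}
Let $p\ge3$. The graph $D_p$ has a \emph{center} $o$; vertices $b_\beta$ for $\beta\in\{\pm1,\dots,\pm p\}$; vertices $a_{\beta\gamma}=a_{\gamma\beta}$ for $\gamma\ne\pm\beta$; and a \emph{base vertex} $\infty$. Its edges are
\[
o\sim b_\beta,\qquad a_{\beta\gamma}\sim b_\beta,\qquad a_{\beta\gamma}\sim b_\gamma,\qquad a_{\beta\gamma}\sim\infty .
\]
It has $1+2p+2p(p-1)+1$ vertices, and the distance from $o$ to $\infty$ is $3$. Think of $o$ as the origin of the grid $\mathbb Z^p$, of $b_{\pm k}$ as $\pm e_k$, of $a_{\beta\gamma}$ as the sum of two such vectors in different directions, and of $\infty$ as everything at distance at least $3$; see Figure~\ref{fig:D2}.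

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4,every node/.style={fill=white,inner sep=2pt}]
\draw (-1,-1) grid (1,1);
\draw (1,1)--(3,0)--(1,-1);
\draw (-1,1) .. controls (0,2.1) and (3,2.1) .. (3,0);
\draw (-1,-1) .. controls (0,-2.1) and (3,-2.1) .. (3,0);
\node at (0,0) {$o$}; \node at (3,0) {$\infty$};
\node at (1,0) {$b_1$}; \node at (-1,0) {$b_{-1}$};
\node at (0,1) {$b_2$}; \node at (0,-1) {$b_{-2}$};
\node at (1,1) {$a_{1,2}$}; \node at (-1,1) {$a_{-1,2}$};
\node at (1,-1) {$a_{1,-2}$}; \node at (-1,-1) {$a_{-1,-2}$};
\end{tikzpicture}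
\caption{The recipe for $D_p$ drawn with $p=2$: a $3\times3$ grid around the center $o$, whose four corners are joined to the base vertex $\infty$.}
\label{fig:D2}
\end{figure}

\begin{remark}
The layer of vertices $a_{\beta\gamma}$ cannot be omitted. If $\infty$ is joined directly to the $b_\beta$, then the map $o,\infty\mapsto b_1$, $b_\beta\mapsto o$ is a graph map, is homotopic to the identity, and factors through an edge; so that graph has no homology in positive degrees.
\end{remark}

Let $\mathsf B=\{b_\beta\}$. The neighborhoods are $N(o)=\{o\}\cup\mathsf B$, $N(b_\beta)=\{b_\beta,o\}\cup\{a_{\beta\gamma}:\gamma\ne\pm\beta\}$, $N(a_{\beta\gamma})=\{a_{\beta\gamma},b_\beta,b_\gamma,\infty\}$ and $N(\infty)=\{\infty\}\cup\{a_{\beta\gamma}\}$. We read off: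
\begin{enumerate}
\item[(F1)] $N(b)\cap\mathsf B=\{b\}$ and $N(o)\cap N(b)=\{o,b\}$ for $b\in\mathsf B$, and $o\notin N(a_{\beta\gamma})\cup N(\infty)$.
\item[(F2)] For $\beta\ne\gamma$, the set $N(b_\beta)\cap N(b_\gamma)$ is $\{o,a_{\beta\gamma}\}$ if $\gamma\ne-\beta$ and $\{o\}$ if $\gamma=-\beta$. For three distinct elements of $\mathsf B$ the neighborhoods meet in $\{o\}$.
\item[(F3)] $N(o)\cap N(a_{\beta\gamma})=\mathsf B\cap N(a_{\beta\gamma})=\{b_\beta,b_\gamma\}$.
\item[(F4)] $N(a_{\beta\gamma})\cap N(a_{\beta\eta})\cap N(a_{\gamma\eta})=\{\infty\}$ for distinct $\beta,\gamma,\eta$.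
\item[(F5)] No element of $N(\infty)$ lies in $N(b)$ for three distinct $b\in\mathsf B$.
\end{enumerate}

\subsection*{The cochain}
The degree of a smooth map is a signed count of the preimages of a regular value. We imitate this with a value ``just inside the positive orthant at $o$'': we count the vertices at which a cube lies over the corner spanned by $b_1,\dots,b_p$. Write $\oplus$ for addition mod $2$ in $Q^n$ and $|w|$ for the number of ones in $w$.

\begin{definition}
Let $f\colon Q^n\to D_p$, $w\in Q^n$ and $I\subseteq[n]$ with $|I|=p$. The pair $(w,I)$ is \emph{regular} if $f(w)=o$ and there is a bijection $\lambda\colon I\to[p]$ with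
\[
f(w\oplus e_k)=b_{\lambda(k)},\qquad f(w\oplus e_k\oplus e_l)=a_{\lambda(k)\lambda(l)}\qquad(k,l\in I,\ k\neq l).
\]
For $f\colon Q^p\to D_p$ set $c_p(f)=\sum(-1)^{|w|}\operatorname{sgn}\lambda_w$, summed over all $w$ such that $(w,[p])$ is regular, with bijection $\lambda_w$.
\end{definition}

The bijection is determined by $w$ and $I$. By (F2), the first condition already forces $f(w\oplus e_k\oplus e_l)\in\{o,a_{\lambda(k)\lambda(l)}\}$; the second condition forbids the square to fold back to $o$. The factor $(-1)^{|w|}$ accounts for the directions in which the step from $w$ goes from $1$ to $0$. If $f$ does not depend on coordinate $k$, then $f(w)=o$ forces $f(w\oplus e_k)=o\notin\mathsf B$, so $c_p(f)=0$. Thus $c_p$ defines a linear map $C_p(D_p;R)\to R$.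

\begin{proposition}\label{prop:cocycle}
$c_p$ is a cocycle.
\end{proposition}

In the smooth setting, the preimage of a regular value in a $(p+1)$-dimensional cube is a union of arcs and circles, and the arcs pair off the preimages on the boundary with opposite signs. The proof constructs such a pairing combinatorially. There are four kinds of pairs, and each has a simple model. Let $\omega\colon Q^p\to D_p$ send $0$, $e_k$, $e_k\oplus e_l$ to $o$, $b_k$, $a_{kl}$ and all other vertices to $\infty$, and precompose $\omega$ with a graph map from $Q^{p+1}$, with extra coordinate $w_i$, to $Q^p$. Replacing $w_k$ by $w_k(1-w_i)$ gives type I below; forgetting $w_i$ gives type II; replacing $w_j$ by $\max(w_i,w_j)$ gives type III. Type IV has no counterpart on a single coordinate: it occurs because the quarter turn $00\mapsto10\mapsto11\mapsto01\mapsto00$ of the square in the coordinates $(w_j,w_k)$ is homotopic to the identity, and its model applies the identity when $w_i=0$ and the quarter turn when $w_i=1$.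

\begin{proof}
Let $f\colon Q^{p+1}\to D_p$. Call $(w,i)$ \emph{good} if $(w,[p+1]\setminus\{i\})$ is regular, with bijection $\lambda$.

\medskip\noindent\emph{Signs.} Extend $\lambda$ to $\hat\lambda\colon[p+1]\to\{0,\dots,p\}$ by $\hat\lambda(i)=0$, and let the sign of a bijection between ordered sets be $(-1)^{\text{inversions}}$. The extension creates $i-1$ new inversions, so $\operatorname{sgn}\hat\lambda=(-1)^{i-1}\operatorname{sgn}\lambda$. The regular vertices of $f_{i,\epsilon}$ correspond to the good pairs $(w,i)$ with $w_i=\epsilon$. Such a pair contributes $-(-1)^i(-1)^{|w|}\operatorname{sgn}\lambda$ to $c_p(\partial f)$ if $\epsilon=0$, and $(-1)^i(-1)^{|w|-1}\operatorname{sgn}\lambda$ if $\epsilon=1$. These expressions agree, and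
\[
c_p(\partial f)=\sum_{(w,i)\ \text{good}}\varepsilon(w,i),\qquad\varepsilon(w,i)=(-1)^{|w|}\operatorname{sgn}\hat\lambda .
\]
It suffices to find an involution $\Theta$ of the set of good pairs with $\varepsilon\circ\Theta=-\varepsilon$ in $\mathbb Z$.

\medskip\noindent\emph{Local notation.} Fix a good pair $(w,i)$ and let $I=[p+1]\setminus\{i\}$. For $S\subseteq[p+1]$ write $f(S)=f(w\oplus\sum_{k\in S}e_k)$, and write sets as words, so that $f(ik)=f(\{i,k\})$. If $S$ and $S'$ differ in one element, then $f(S)\in N(f(S'))$; every step below applies this rule. Put $\langle k\rangle=b_{\lambda(k)}$, the \emph{label} of $k$, and $\langle kl\rangle=a_{\lambda(k)\lambda(l)}$. For distinct $k,l,m\in I$,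
\[
f(\emptyset)=o,\qquad f(k)=\langle k\rangle,\qquad f(kl)=\langle kl\rangle,\qquad f(klm)=\infty,
\]
the last by (F4). What is unknown is $f$ on the opposite face, the sets that contain $i$. A partner of $(w,i)$ sits at a vertex with value $o$, so we record where that value can recur nearby: we look at $f(i)\in N(o)$ and at
\[
K=\{k\in I:\ f(ik)=o\}.
\]

\medskip\noindent\emph{An order on $K$.}
\begin{enumerate}
\item[(A)] If $k\in K$ and $l\in I\setminus\{k\}$, then $f(ikl)\in N(f(ik))\cap N(f(kl))=N(o)\cap N(\langle kl\rangle)=\{\langle k\rangle,\langle l\rangle\}$ by (F3).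
\item[(B)] If $k,l,m\in I$ are distinct and at least two of them lie in $K$, then $f(ikl),f(ikm),f(ilm)$ are not three distinct vertices. Indeed, each of the three pairs meets $K$, so these vertices lie in $\mathsf B$ by (A). The vertex $f(iklm)$ lies in the neighborhood of each and in $N(f(klm))=N(\infty)$, and (F5) applies.
\end{enumerate}
For distinct $k,l\in K$ put $k\prec l$ if $f(ikl)=\langle l\rangle$. By (A), exactly one of $k\prec l$ and $l\prec k$ holds. A cycle $k\prec l\prec m\prec k$ would give the three values $\langle l\rangle,\langle m\rangle,\langle k\rangle$, contrary to (B); so $\prec$ is transitive, hence a total order. Call $k\in K$ a \emph{bottom} if $f(ikl)=\langle l\rangle$ for all $l\in I\setminus\{k\}$. A bottom is the least element of $K$, so there is at most one. Conversely, let $k_0=\min K$ when $K\ne\emptyset$; then $f(ik_0l)=\langle l\rangle$ for $l\in K\setminus\{k_0\}$, and with (A) we obtain: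
\begin{enumerate}
\item[(C)] If $K\ne\emptyset$ and there is no bottom, then $f(ik_0m)=\langle k_0\rangle$ for some $m\in I\setminus K$.
\end{enumerate}
Finally suppose $f(i)=b_\gamma$. For $m\in I$ with $\langle m\rangle\ne b_\gamma$, (F2) applied to $f(im)\in N(f(i))\cap N(f(m))$ shows that $f(im)=o$ if $\gamma=-\lambda(m)$, and $f(im)\in\{o,a_{\gamma\lambda(m)}\}$ otherwise. Hence:
\begin{enumerate}
\item[(D)] Let $f(i)=b_\gamma$ and $m\in I\setminus K$ with $\langle m\rangle\ne b_\gamma$. Then $f(im)=a_{\gamma\lambda(m)}$. If moreover $k\in K$ and $\langle k\rangle\neq b_\gamma$, then $f(ikm)=\langle m\rangle$, because $f(ikm)\in\{\langle k\rangle,\langle m\rangle\}\cap\{b_\gamma,\langle m\rangle\}$ by (A) and (F3).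
\end{enumerate}

\medskip\noindent\emph{The four types.} Suppose $f(i)=b_\gamma$ with $\gamma<0$. Then $b_\gamma$ is not a label, the index with $\lambda$-value $-\gamma$ lies in $K$, and (D) gives $f(ik_0m)=\langle m\rangle$ for all $m\in I\setminus K$; by (C) there is a bottom. So if there is no bottom, then $f(i)=o$ or $f(i)=\langle j\rangle$ for a unique $j\in I$, and every good pair has exactly one of the following types. We define $\Theta$ on each type and check that it preserves the type, reverses $\varepsilon$ and has square the identity.
\begin{center}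
\begin{tabular}{lll}
type & condition & $\Theta(w,i)$\\ \hline
I & there is a bottom $k$ & $(w\oplus e_i\oplus e_k,\,k)$\\
II & no bottom, $f(i)=o$ & $(w\oplus e_i,\,i)$\\
III & no bottom, $f(i)=\langle j\rangle$, $K\subseteq\{j\}$ & $(w,\,j)$\\
IV & no bottom, $f(i)=\langle j\rangle$, $K\not\subseteq\{j\}$ & $(w\oplus e_i\oplus e_{k},\,i)$, $k=\min K$
\end{tabular}
\end{center}
A prime marks the data of the pair $\Theta(w,i)=(w',i')$; in particular $f'(S)$ is the value of $f$ at $w'\oplus\sum_{k\in S}e_k$.

\medskip\noindent\emph{Type I.} Here $f'(S)=f(S\mathbin{\triangle}\{i,k\})$ and $I'=(I\setminus\{k\})\cup\{i\}$. For distinct $l,m\in I\setminus\{k\}$,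
\[
f'(\emptyset)=f(ik)=o,\quad f'(i)=f(k)=\langle k\rangle,\quad f'(l)=f(ikl)=\langle l\rangle,\quad f'(il)=f(kl)=\langle kl\rangle,
\]
and $f'(lm)=f(iklm)$ lies in the neighborhoods of $f(ikl)=\langle l\rangle$, $f(ikm)=\langle m\rangle$ and $f(klm)=\infty$, so it equals $\langle lm\rangle$ by (F2) and (F1). Thus $(w',k)$ is good with $\hat\lambda'=\hat\lambda\circ(i\,k)$. As $|w'|\equiv|w|\pmod2$, the sign $\varepsilon$ is reversed. Since $f'(ki)=f(\emptyset)=o$ and $f'(kil)=f(l)=\langle l\rangle$ for $l\in I'\setminus\{i\}$, the index $i$ is the bottom of $(w',k)$, and $\Theta(w',k)=(w'\oplus e_k\oplus e_i,i)=(w,i)$.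

\medskip\noindent\emph{Type II.} For $m\in I\setminus K$ we have $f(im)\in N(o)\cap N(\langle m\rangle)=\{o,\langle m\rangle\}$, so $f(im)=\langle m\rangle$. If $K\ne\emptyset$, take $m$ as in (C); then $\langle k_0\rangle=f(ik_0m)\in N(f(im))=N(\langle m\rangle)$, contrary to (F1). So $K=\emptyset$ and $f(im)=\langle m\rangle$ for all $m\in I$. For distinct $l,m\in I$, the vertex $f(ilm)$ lies in $N(\langle l\rangle)\cap N(\langle m\rangle)=\{o,\langle lm\rangle\}$ and in $N(f(lm))=N(\langle lm\rangle)\not\ni o$, so $f(ilm)=\langle lm\rangle$. Thus $(w\oplus e_i,i)$ is good with $\hat\lambda'=\hat\lambda$, and $\varepsilon$ is reversed because $|w'|=|w|\pm1$. The new pair has $f'(i)=f(\emptyset)=o$ and $K'=\{k\in I:f(k)=o\}=\emptyset$, so it has type II, and $\Theta$ sends it back to $(w,i)$.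

\medskip\noindent\emph{Type III.} For $m\in I\setminus\{j\}$, (D) gives $f(im)=\langle jm\rangle$. Together with $f(i)=\langle j\rangle$ and the values of $f$ on subsets of $I\setminus\{j\}$, this shows that $(w,j)$ is good with $\hat\lambda'=\hat\lambda\circ(i\,j)$, so $\varepsilon$ is reversed. For the new pair, $f(j)=\langle j\rangle$ is the label of the direction $j'=i$. Since $f(jk)=\langle jk\rangle\ne o$ for $k\in I\setminus\{j\}$, the set $K'$ is $\{i\}$ if $f(ij)=o$ and is empty otherwise; so $K'\subseteq\{j'\}$. If $K'=\{i\}$, then $K=\{j\}$, and ``$i$ is a bottom of $(w,j)$'' and ``$j$ is a bottom of $(w,i)$'' are the same condition, namely $f(ijl)=\langle l\rangle$ for all $l\in I\setminus\{j\}$. So $(w,j)$ has no bottom, has type III, and $\Theta(w,j)=(w,i)$.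

\medskip\noindent\emph{Type IV.} We first determine $K$. Let $k=\min K$ and let $m\in I\setminus K$ be as in (C), so $f(ikm)=\langle k\rangle$.

\emph{We have $k\ne j$.} Otherwise pick $l\in K\setminus\{j\}$. Then $f(ijl)=\langle l\rangle$ since $j=\min K$, $f(ijm)=\langle j\rangle$, and $f(ilm)=\langle m\rangle$ by (D). This contradicts (B).

\emph{We have $m=j$.} Otherwise (D) gives $f(ikm)=\langle m\rangle\ne\langle k\rangle$. So $j\notin K$ and $f(ikj)=\langle k\rangle$.

\emph{We have $K=\{k\}$.} Otherwise pick $l\in K\setminus\{k\}$; it differs from $j$. Then $f(ikl)=\langle l\rangle$, $f(ikj)=\langle k\rangle$ and $f(ilj)\in\{\langle l\rangle,\langle j\rangle\}$, so (B) forces $f(ilj)=\langle l\rangle$. Now $f(ij)$ lies in the neighborhoods of $f(ikj)=\langle k\rangle$, $f(ilj)=\langle l\rangle$ and $f(j)=\langle j\rangle$, so $f(ij)=o$ by (F2), contrary to $j\notin K$.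

Next, $f(ij)\in N(f(i))\cap N(f(ikj))=\{o,\langle jk\rangle\}$ and $j\notin K$ give $f(ij)=\langle jk\rangle$, and (D) gives $f(im)=\langle jm\rangle$ and $f(ikm)=\langle m\rangle$ for all $m\in I\setminus\{j,k\}$. With $f'(S)=f(S\mathbin{\triangle}\{i,k\})$ and $I'=I$ we find, for distinct $l,m\in I\setminus\{j,k\}$,
\begin{gather*}
f'(\emptyset)=f(ik)=o,\quad f'(k)=f(i)=\langle j\rangle,\quad f'(j)=f(ikj)=\langle k\rangle,\quad f'(m)=f(ikm)=\langle m\rangle,\\
f'(kj)=f(ij)=\langle jk\rangle,\qquad f'(km)=f(im)=\langle jm\rangle .
\end{gather*}
The vertex $f'(jm)=f(ikjm)$ lies in the neighborhoods of $f(ikj)=\langle k\rangle$, $f(ikm)=\langle m\rangle$ and $f(kjm)=\infty$, so it equals $\langle km\rangle$. The vertex $f'(lm)=f(iklm)$ lies in the neighborhoods of $f(ikl)=\langle l\rangle$, $f(ikm)=\langle m\rangle$ and $f(klm)=\infty$, so it equals $\langle lm\rangle$. Thus $(w',i)$ is good with $\hat\lambda'=\hat\lambda\circ(j\,k)$, and $\varepsilon$ is reversed. For the new pair, $f'(i)=f(k)=\langle k\rangle$ is the new label of $j$, so $j'=j$. Further $f'(ik)=f(\emptyset)=o$ and $f'(il)=f(kl)=\langle kl\rangle\neq o$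 for $l\in I\setminus\{k\}$, so $K'=\{k\}\not\subseteq\{j'\}$. Finally $f'(ikj)=f(j)=\langle j\rangle$ differs from the new label $\langle k\rangle$ of $j$, so $k$ is not a bottom. Hence $(w',i)$ has type IV and $\Theta(w',i)=(w'\oplus e_i\oplus e_k,i)=(w,i)$.
\end{proof}

\subsection*{The collapse of the torus}
For $u\in T_p$ let $|u|$ be the graph distance to $0$; it is the sum of the distances of the coordinates to $0$ in $C_6$. Since $6$ is even, the norms of adjacent vertices differ by exactly $1$, and since $0,\pm1,\pm2,3$ are distinct, the vertices of norm $2$ are the $\epsilon e_k+\epsilon'e_l$ with $k\ne l$ and the $2\epsilon e_k$, where $\epsilon,\epsilon'\in\{\pm1\}$. For each $k$ fix $k^*\in[p]\setminus\{k\}$, and define $\psi\colon T_p\to D_p$ by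
\[
\psi(0)=o,\quad\psi(\epsilon e_k)=b_{\epsilon k},\quad\psi(\epsilon e_k+\epsilon'e_l)=a_{\epsilon k,\epsilon'l},\quad\psi(2\epsilon e_k)=a_{\epsilon k,k^*},
\]
and $\psi(u)=\infty$ for $|u|\ge3$.

\begin{lemma}\label{lem:psi}
$\psi$ is a graph map, and $c_p(\psi_\#z_p)=1$.
\end{lemma}

\begin{proof}
Edges between norms $0$ and $1$ go to edges $o\sim b_\beta$, edges between norms $2$ and $3$ go to edges $a_{\beta\gamma}\sim\infty$, and edges between higher norms go to $\infty$. The neighbors of norm $1$ of $\epsilon e_k+\epsilon'e_l$ are $\epsilon e_k$ and $\epsilon'e_l$, and the only one of $2\epsilon e_k$ is $\epsilon e_k$; in each case the images are adjacent.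

Let $w$ be a regular vertex of $\psi\sigma_u$. Then $u+w=0$, and the neighbor of $w$ in direction $k$ has value $b_k$ if $w_k=0$ and $b_{-k}$ if $w_k=1$. Regularity allows only positive labels, so $w=0$ and $u=0$. This vertex is regular with $\lambda=\mathrm{id}$, because $\psi(e_k)=b_k$ and $\psi(e_k+e_l)=a_{kl}$.
\end{proof}

\section{A cycle that crosses the bridge}\label{sec:bridge}

Let $L\ge0$, $\nu=L+6$, $p,q\ge\nu$ and $n=p+q$. Let $A=D_p$ with base vertex $x=\infty$, map $\psi\colon T_p\to A$ and cocycle $c=c_p$. Let $B=D_q$ with base vertex $y=\infty$, map $\psi'\colon T_q\to B$ and cocycle $c'=c_q$. Let $G=A\vee_LB$. The number $\nu=3+L+3$ is the distance in $G$ between the centers of $A$ and $B$.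

\subsection*{The cocycle}
Let $J=(r_A,r_B)\colon G\to A\boxtimes B$ and $\Lambda=(c\times c')\circ J_\#\colon C_n(G)\to R$. It is a cocycle by Proposition~\ref{prop:cocycle} and Lemma~\ref{lem:cross}. It vanishes on $C_n(A)$ and $C_n(B)$ by (P1), since $r_B$ is constant on $A$ and $r_A$ is constant on $B$.

The map $(s,t)\mapsto(\psi(s),\psi'(t))$ carries $z_n$ to a cycle in $A\boxtimes B$ on which $c\times c'$ equals $1$, but it does not factor through $J$: it sends $(0,0)$ to the pair of centers, whereas every point in the image of $J$ has first coordinate $x$ or second coordinate $y$. We shear the map as in Example~\ref{ex:toy}, in $\nu$ pairs of coordinates.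

\subsection*{The shear}
For $0\le r\le\nu$, $s\in T_p$ and $t\in T_q$ put
\[
g_r(t)=\sum_{i=1}^r\kappa(t_i)\,e_i\in T_p,\qquad g'_r(s)=\sum_{i=1}^r\bigl(1-\kappa(s_i)\bigr)e_i\in T_q ;
\]
this is where $p,q\ge\nu$ is used. Along an edge of $T_p\mathbin{\square}T_q$, either $s$ moves by some $\pm e_i$ and $t$ is fixed, or $t$ moves and $g_r(t)$ changes by $0$ or some $\pm e_i$. So $(s,t)\mapsto s-g_r(t)$ is a graph map to $T_p$, and by the same argument with the roles of $s$ and $t$ exchanged, $(s,t)\mapsto t-g'_r(s)$ is a graph map to $T_q$. Let $g=g_\nu$, $g'=g'_\nu$, and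
\[
\mu=|s-g(t)|,\qquad\mu'=|t-g'(s)| .
\]
Each of $\mu,\mu'$ changes by at most $1$ along an edge. For each $i\le\nu$, Lemma~\ref{lem:nosol} says that $s_i-\kappa(t_i)$ and $t_i-(1-\kappa(s_i))$ are not both $0$. Norms are sums over coordinates, so
\begin{equation}\label{eq:gap}
\mu+\mu'\ge\nu=L+6\quad\text{everywhere on }T_p\mathbin{\square}T_q .
\end{equation}

\subsection*{The map into $G$}
Cover $T_p\mathbin{\square}T_q$ by the zones $Z_A=\{\mu\le3\}$, $Z_0=\{\mu\ge3,\ \mu'\ge3\}$ and $Z_B=\{\mu'\le3\}$. On $Z_0$ both $\psi(s-g(t))$ and $\psi'(t-g'(s))$ are base vertices, so we may use this zone to cross the bridge, with $\mu$ as the clock: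
\[
F(s,t)=\begin{cases}\psi(s-g(t))&\text{on }Z_A,\\ v_{\min(\mu-3,\,L)}&\text{on }Z_0,\\ \psi'(t-g'(s))&\text{on }Z_B.\end{cases}
\]

\begin{lemma}\label{lem:F}
$F\colon T_p\mathbin{\square}T_q\to G$ is a well-defined graph map, and $JF(s,t)=\bigl(\psi(s-g(t)),\psi'(t-g'(s))\bigr)$.
\end{lemma}

\begin{proof}
On $Z_A\cap Z_0$ we have $\mu=3$, and both values are $x=v_0$. On $Z_0\cap Z_B$ we have $\mu'=3$, so $\mu\ge L+3$ by \eqref{eq:gap}, and both values are $y=v_L$. On $Z_A\cap Z_B$ we have $\mu+\mu'\le6$, so \eqref{eq:gap} forces $L=0$ and $\mu=\mu'=3$, and both values are $x=y$.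

Consider an edge. If both ends lie in $Z_0$, then $\min(\mu-3,L)$ changes by at most $1$, so the values are equal or adjacent on the bridge. Otherwise one end has $\mu\le2$ or $\mu'\le2$; then both ends lie in $Z_A$, or both lie in $Z_B$, where $F$ agrees with a graph map.

On $Z_A$ the value of $F$ lies in $A$, so $r_AF=\psi(s-g(t))$. Outside $Z_A$ the value lies on the bridge or in $B$, so $r_AF=x$, and $\psi(s-g(t))=x$ because $\mu>3$. The same argument with $Z_B$ and $\mu'$ gives $r_BF=\psi'(t-g'(s))$.
\end{proof}

The constant $6$ in \eqref{eq:gap} is needed for this argument even when $L=0$. The bound $\mu+\mu'\ge5$ would put one of the two components at its base vertex at every point, but it would allow an edge from $(\mu,\mu')=(2,3)$ to $(3,2)$. Such an edge is a diagonal of $A\boxtimes B$ from a vertex of $A\setminus\{x\}$ to a vertex of $B\setminus\{y\}$, and these are not adjacent in $G$.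

\begin{proposition}\label{prop:extra}
$\Lambda(F_\#z_n)=1$, and $\mathcal H_n(G;R)\cong\mathcal H_n(A;R)\oplus\mathcal H_n(B;R)\oplus R\oplus E'$ for some $R$-module $E'$.
\end{proposition}

\begin{proof}
We undo the shear one coordinate at a time. The maps
\[
\Phi_r(s,t)=\bigl(\psi(s-g_r(t)),\ \psi'(t-g'_r(s))\bigr),\qquad0\le r\le\nu,
\]
are graph maps $T_p\mathbin{\square}T_q\to A\boxtimes B$, with $\Phi_\nu=JF$ and $\Phi_0(s,t)=(\psi(s),\psi'(t))$. Since $g_r(t)-g_{r-1}(t)$ and $g'_r(s)-g'_{r-1}(s)$ lie in $\{0,e_r\}$, and both components may move at once in the strong product, $\Phi_r\simeq\Phi_{r-1}$. By Lemma~\ref{lem:homotopy}, (P2) and Lemma~\ref{lem:psi},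
\[
\Lambda(F_\#z_n)=(c\times c')(\Phi_{0\#}z_n)=\sum_{u,u'}c(\psi\sigma_u)\,c'(\psi'\sigma_{u'})=c(\psi_\#z_p)\,c'(\psi'_\#z_q)=1 .
\]
By Lemma~\ref{lem:split}, $\mathcal H_n(G)\cong\mathcal H_n(A)\oplus\mathcal H_n(B)\oplus E$ with $E=\operatorname{coker}\iota$. The cocycle $\Lambda$ induces a map $\mathcal H_n(G)\to R$ that vanishes on the image of $\iota$ and sends the class of $F_\#z_n$ to $1$. So it induces a surjection $E\to R$, which splits because $R$ is free.
\end{proof}

\begin{remark}
The cube $F\sigma_{(0,0)}$ plays the role of the diamond in Example~\ref{ex:toy}. We have $g(0)=0$ and $g'(1,\dots,1)=0$. So in the term $H=[p]$ of \eqref{eq:Delta}, the front face of $r_AF\sigma_{(0,0)}$ is $\psi\sigma_0$, the back face of $r_BF\sigma_{(0,0)}$ is $\psi'\sigma_0$, and the term contributes $1$. This one cube sends $(0,0)$ to the center of $A$ and $((1,\dots,1),0)$, at distance $p\ge\nu$, to the center of $B$.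
\end{remark}

\section{Excluding an abstract isomorphism}\label{sec:cancel}

Proposition~\ref{prop:extra} shows that the map $\iota$ is not an isomorphism. The conjecture asks only for some isomorphism, and a module can absorb a copy of $R$: a free module $M$ of infinite rank satisfies $M\cong M\oplus R$. Here the finiteness of the graphs enters. Over a field one compares dimensions. Over a general ring the homology involves the modules $R[d]=\{a\in R:da=0\}$, which need not be finitely generated; for $R=\mathbb Z[\xi_1,\xi_2,\dots]/(2\xi_1,2\xi_2,\dots)$, the module $R[2]$ is the ideal $(\xi_1,\xi_2,\dots)$. So we need an additive invariant that is finite on these modules and nonzero on $R$.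

\begin{lemma}\label{lem:cancel}
Let $X$ be a finite graph, $R\neq0$, $n\ge0$ and $M=\mathcal H_n(X;R)$. Then $M\not\cong M\oplus R\oplus E'$ for every $R$-module $E'$.
\end{lemma}

\begin{proof}
\emph{The shape of $M$.} The complex $C=C_*(X;\mathbb Z)$ consists of finitely generated free abelian groups, and $C_*(X;R)=C\otimes R$. Let $\mathcal Z_j\supseteq\mathcal B_j$ be the cycles and boundaries. Since $C_j/\mathcal Z_j\cong\mathcal B_{j-1}$ is free, $C_j=\mathcal Z_j\oplus C'_j$, and $\partial$ maps $C'_{j+1}$ isomorphically onto $\mathcal B_j$. By the Smith normal form, $\mathcal Z_j$ has a basis such that positive multiples of some of its elements form a basis of $\mathcal B_j$. Hence $C$ is a direct sum of complexes $\mathbb Z$ and $\mathbb Z\xrightarrow{d}\mathbb Z$ with $d\ge1$, finitely many in each degree. Tensoring with $R$, we see that $M$ is a finite direct sum of modules $R$, $R/dR$ and $R[d]$ with $d\geq1$.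

\emph{The invariant.} A nonzero ring has a minimal prime $\mathfrak p$. The local ring $S=R_{\mathfrak p}$ has exactly one prime ideal $\mathfrak m$, which is therefore the nilradical: every element of $\mathfrak m$ is nilpotent. Let $\mathbb F=S/\mathfrak m$. If $\operatorname{char}\mathbb F=0$, put $\tau=1$. If $\operatorname{char}\mathbb F=\ell>0$, then $\ell\in\mathfrak m$; let $\alpha_0\ge1$ be minimal with $\ell^{\alpha_0}=0$ in $S$ and put $\tau=\ell^{\alpha_0-1}$. In both cases $\tau\ne0$. For an $R$-module $W$ let $\Psi(W)=(\tau W_{\mathfrak p})\otimes_S\mathbb F$. This vector space depends only on the isomorphism class of $W$, and $\Psi$ commutes with direct sums. We have $\tau S\cong S/\operatorname{Ann}(\tau)$ with $\operatorname{Ann}(\tau)\subseteq\mathfrak m$, so $\dim\Psi(R)=1$.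

Localization is exact, so $(R/dR)_{\mathfrak p}=S/dS$ and $R[d]_{\mathfrak p}=S[d]$. We claim that each of these is either $S$ or killed by $\tau$. In characteristic $0$, $d$ is a unit of $S$ and both modules vanish. In characteristic $\ell$, write $d=\ell^\alpha d'$ with $d'$ prime to $\ell$, hence a unit of $S$. If $\alpha\ge\alpha_0$, then $d=0$ in $S$ and both modules equal $S$; if $\alpha<\alpha_0$, both are killed by $\ell^\alpha$, hence by $\tau$. So $\dim\Psi(M)$ is finite, and $M\cong M\oplus R\oplus E'$ would give $\dim\Psi(M)\ge\dim\Psi(M)+1$.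
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:bridge}]
Given $L\ge0$ and $n\ge2(L+6)$, take $p=L+6$ and $q=n-p\ge L+6$, and let $A=D_p$, $B=D_q$. Proposition~\ref{prop:extra} gives the decomposition in Theorem~\ref{thm:bridge}, and Lemma~\ref{lem:cancel} for $X=A\sqcup B$, where $\mathcal H_n(X)=\mathcal H_n(A)\oplus\mathcal H_n(B)$, gives the non-isomorphism. For $L=2$ the bound is $n\ge16$; the vertex $v=v_1$ has degree $2$, no path from $x$ to $y$ avoids it, and $G'=A\sqcup B$. This is Theorem~\ref{thm:main}. For $n=16$ the graph consists of two copies of $D_8$, with $1+16+112+1=130$ vertices each, joined through $v$.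
\end{proof}

\section{Degrees up to four}\label{sec:low}

Let $G=A\vee_2B$ with $v=v_1$, as in the conjecture. Split injectivity in Theorem~\ref{thm:low} is Lemma~\ref{lem:split}; it remains to prove that $\iota$ is surjective for $1\le n\le4$. The obstacle is the cubes that meet both sides. In low dimensions such a cube spends most of its diameter crossing the bridge, so the part of $G$ that it sees has no homology, and it can be cut in two inside that part.

Let $U$ and $W$ be the subgraphs induced on $A\cup\{v\}$ and $B\cup\{v\}$. Call a cube \emph{mixed} if its image lies neither in $U$ nor in $W$. A mixed cube meets $A$ and $B$, and its image is connected, so the image contains $x$, $v$ and $y$. For a cube $f\colon Q^j\to G$ let $G_f$ be the subgraph of $G$ whose vertices are the values of $f$ and whose edges are the images of those edges of $Q^j$ that $f$ does not collapse. It is connected, and $G_{f_{i,\epsilon}}\subseteq G_f$. We use $G_f$ rather than the induced subgraph on $f(Q^j)$ in order to discard edges of $G$ over which the cube gives no control.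

\begin{lemma}\label{lem:carrier}
If $f\colon Q^j\to G$ is mixed and $j\le4$, then $\mathcal H_n(G_f)=0$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $P=f^{-1}(A\setminus\{x\})$ and $P'=f^{-1}(B\setminus\{y\})$. Every path from $A$ to $B$ contains the steps $x,v,y$. Hence $G_f$ contains the edges $xv$ and $vy$; the distance from $A\setminus\{x\}$ to $y$ is at least $3$; and the distance from $A\setminus\{x\}$ to $B\setminus\{y\}$ is at least $4$. Neighbors in $G$ of a vertex of $A\setminus\{x\}$ lie in $A$, so
\begin{equation}\label{eq:nbr}
\text{a neighbor of a point of $P$ lies in $P$ or has value $x$.}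
\end{equation}
In the first three cases below $G_f$ is a finite tree, and Lemma~\ref{lem:leaf} applies.

\emph{Case 1: $P=P'=\emptyset$.} The vertices $x$ and $y$ are not adjacent, so $G_f$ is the path $x,v,y$.

\emph{Case 2: $P\ne\emptyset\ne P'$.} Every point of $P$ has distance at least $4$ from every point of $P'$. So $j=4$, and $P$ and $P'$ are single antipodal points, with values $a$ and $b$. Among the five vertices, the only possible edges are those of the path $a,x,v,y,b$, and $G_f$ is connected, so it is this path.

In the remaining cases exactly one of $P,P'$ is nonempty. The argument uses no property that distinguishes $A$ from $B$, so let $P\ne\emptyset=P'$. Reflecting coordinates of $Q^j$ does not change $G_f$, so we may assume $f(0)=y$. Then $|w|\ge3$ for all $w\in P$.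

\emph{Case 3: no two points of $P$ are adjacent.} By \eqref{eq:nbr}, every edge of $G_f$ at a vertex of $f(P)$ ends in $x$. So $G_f$ is the path $x,v,y$ with leaves attached at $x$.

\emph{Case 4: two points of $P$ are adjacent.} Then $j=4$, and $P$ consists of $1111$ and at least one point with $|w|=3$. Let $b=f(1111)$ and let $a_1,\dots,a_k$ be the values of $f$ at the points of $P$ with $|w|=3$. Each such point has neighbors with $|w|=2$, which are not in $P$ and have value $x$ by \eqref{eq:nbr}; so $a_i\sim x$ in $G_f$. It is also adjacent to $1111$, so $a_i=b$ or $a_i\sim b$ in $G_f$. An edge of $Q^4$ has both ends outside $P$, or joins a point of $P$ with $|w|=3$ to a point with $|w|=2$, or ends in $1111$; so every edge of $G_f$ is one of $xv$, $vy$, $xa_i$, $a_ib$, $xb$. Define $\rho\colon G_f\to G_f$ by fixing $x,v,y$, sending each $a_i$ to $x$, and sending $b$ to $a_1$ if $b\notin\{a_1,\dots,a_k\}$. The image lies in the path $a_1,x,v,y$, a subgraph of $G_f$. The edges $xv$ and $vy$ are fixed, $xa_i$ is collapsed, and $a_ib$ and $xb$ go to the pair $x,\rho(b)$ with $\rho(b)\in\{x,a_1\}$.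 So $\rho$ is a graph map into this path. Also $\rho\simeq\mathrm{id}$, by the adjacencies $a_i\sim x$ and $b\in N(a_1)$. Hence the identity of $\mathcal H_n(G_f)$ factors through the homology of a path, which is $0$ for $n\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
Let $\rho_U\colon G\to G$ fix $U$ and send $B$ to $v$, let $\rho_W\colon G\to G$ fix $W$ and send $A$ to $v$, and let $\rho_0$ be the constant map with value $v$. These are graph maps, since $U$ and $W$ share only $v$ and no edge joins $A$ to $B$. Let $\theta=\rho_{U\#}+\rho_{W\#}-\rho_{0\#}$, a chain map that cuts a cube into its two halves. If $f$ has image in $U$, then $\rho_Uf=f$ and $\rho_Wf=\rho_0f$, so $\theta f=f$; the same holds for $W$ with the roles exchanged. The term $\rho_{0\#}$ matters only in degree $0$.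

We construct $h_j\colon C_j(G)\to C_{j+1}(G)$ for $0\le j\le4$, by induction on $j$ and on the basis of nondegenerate cubes, such that
\[
\partial h_j+h_{j-1}\partial=\mathrm{id}-\theta,\qquad h_jf=0\ \text{for $f$ not mixed},\qquad h_jf\in C_{j+1}(G_f)\ \text{for $f$ mixed},
\]
with $h_{-1}=0$. If $f$ is not mixed, neither are its faces, and both sides of the identity vanish on $f$; this covers $j=0$. Let $f$ be mixed, $1\le j\le4$, and put $\zeta=(\mathrm{id}-\theta)f-h_{j-1}\partial f$. The identity in degree $j-1$, applied to $\partial f$, gives $\partial h_{j-1}\partial f=(\mathrm{id}-\theta)\partial f$, so $\partial\zeta=0$. Moreover $\zeta\in C_j(G_f)$: the vertex $v$ lies in $G_f$, each of $\rho_U,\rho_W,\rho_0$ either fixes or collapses any edge of $G$, so $\rho_Uf,\rho_Wf,\rho_0f$ are cubes in $G_f$; and $h_{j-1}f_{i,\epsilon}\in C_j(G_{f_{i,\epsilon}})\subseteq C_j(G_f)$. By Lemma~\ref{lem:carrier}, $\zeta$ is the boundary of a chain in $C_{j+1}(G_f)$, which we take as $h_jf$.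

Let $1\le n\le4$ and let $z$ be an $n$-cycle in $G$. Then $z-\rho_{U\#}z-\rho_{W\#}z=\partial h_nz$, so the class of $z$ is the sum of a class from $\mathcal H_n(U)$ and a class from $\mathcal H_n(W)$. Since $v$ is a leaf of $U$ and of $W$, Lemma~\ref{lem:leaf} shows that these classes come from $\mathcal H_n(A)$ and $\mathcal H_n(B)$. So $\iota$ is surjective, and with Lemma~\ref{lem:split} it is an isomorphism.
\end{proof}

The bound $n\le4$ enters only through Lemma~\ref{lem:carrier}, where it confines the points of a mixed cube with values beyond $x$ to at most two levels of the cube.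

\begin{thebibliography}{1}
\bibitem{KK} Chris Kapulkin, Nathan Kershaw, \emph{Faster computations of discrete homology}, arXiv:2410.09939 (2024).
\end{thebibliography}
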